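\title{Maps of bounded length distortion into Euclidean space: a counterexample, and the threshold at dimension two}

\begin{abstract}
A map between metric spaces has bounded length distortion (BLD) if it changes the length of every curve by at most a fixed factor. We disprove the conjecture that every compact length space of finite Hausdorff dimension has a BLD topological embedding into some Euclidean space. The counterexample is a length metric on the closed square that induces the usual topology, has finite and positive two-dimensional Hausdorff measure, and admits no BLD map, injective or not, into any Euclidean space. Counterexamples exist in every Hausdorff dimension $m\ge2$. The exponent two is the exact threshold: on a compact metric space with $\mathcal H^2(X)=0$, a generic $1$-Lipschitz real function preserves the length of every curve, and $X$ embeds into a Euclidean space with length distortion arbitrarily close to $1$.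
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Length distortion}

Let $X$ be a metric space with distance $d$. A \emph{curve} in $X$ is a continuous map $\gamma:[a,b]\to X$, and its \emph{length} $L(\gamma)\in[0,\infty]$ is the supremum of $\sum_i d(\gamma(t_{i-1}),\gamma(t_i))$ over all partitions $a=t_0<t_1<\dots<t_N=b$. The space $X$ is a \emph{length space} if the distance between any two points is the infimum of the lengths of the curves joining them. A map $f:X\to Y$ between metric spaces has \emph{bounded length distortion}, or is \emph{BLD}, if there is a constant $C\ge1$ such that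
\[
C^{-1}L(\gamma)\le L(f\circ\gamma)\le C\,L(\gamma)\qquad\text{for all curves $\gamma$ in $X$.}
\]
A BLD map need not be injective. An \emph{embedding} is a homeomorphism onto its image; for compact $X$ this is the same as an injective continuous map. We write $\mathbb E^k$ for $k$-dimensional Euclidean space.

Every bi-Lipschitz map is BLD, but the BLD condition is far more flexible: it controls how fast $f$ moves along curves, and it allows points that are far apart in $X$ to come close in the target.

\begin{example}\label{ex:star}
Let $X$ be the union of segments $I_n$ of length $1/n$, $n\ge1$, glued at a common endpoint $o$, with the path metric. This is a compact length space of Hausdorff dimension $1$. It has no bi-Lipschitz embedding into any $\mathbb E^k$: the points of $I_1,\dots,I_n$ at distance $s=1/n$ from $o$ are pairwise $2s$ apart, so under a $C$-bi-Lipschitz map the $n$ balls of radius $s/C$ about their images would be disjoint and contained in a ball of radius $(C+C^{-1})s$, which forces $n\le(C^2+1)^k$. On the other hand, the real function $x\mapsto d(x,o)$ preserves the length of every curve.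 Indeed, a curve that passes from one segment to another passes through $o$, so every partition can be refined until consecutive points lie on a common segment, where $d(x,y)=|d(x,o)-d(y,o)|$. Now send $I_n$ isometrically to the segment in $\mathbb E^2$ that starts at the origin and makes the angle $1/n$ with the first axis. The resulting map $\Phi$ is injective and $1$-Lipschitz, and $|\Phi(x)|=d(x,o)$; so $\Phi$ is an embedding that preserves all lengths.
\end{example}

Two known results suggest that such behavior could be typical. The first is the following.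

\begin{theorem}\label{thm:lip}
Every compact metric space of finite Hausdorff dimension has a Lipschitz topological embedding into some Euclidean space.
\end{theorem}

In \cite{LeDonne} this is stated for dimension $m$ with target $\mathbb E^k$, $k=2m+1$, where $2m+1$ is understood to be an integer; we use only the existence of some $k$. A Lipschitz embedding satisfies the upper BLD inequality but may violate the lower one: $t\mapsto t^2$ sends $[0,s]$ to an interval of length $s^2$. The second result is that every sub-Riemannian manifold has a topological embedding into some $\mathbb E^k$ that preserves the length of every curve. Since compact sub-Finsler manifolds are bi-Lipschitz equivalent to sub-Riemannian manifolds, they have BLD embeddings into Euclidean spaces. We shall not use this second result. The following conjecture is posed in \cite{LeDonne}.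

\medskip
\noindent\textbf{Conjecture.} \emph{For every compact length space $X$ of finite Hausdorff dimension there are $k$ and a topological embedding $X\to\mathbb E^k$ that is BLD.}
\medskip

Two elementary facts show where the content of the conjecture lies.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] If $X$ is a length space and $f:X\to Y$ satisfies $L(f\circ\gamma)\le C\,L(\gamma)$ for all curves, then $f$ is $C$-Lipschitz.
\item[(b)] Let $X$ be compact of finite Hausdorff dimension, and let $f:X\to\mathbb E^k$ be $\Lambda$-Lipschitz with $L(f\circ\gamma)\ge c\,L(\gamma)$ for all curves. For each $t>0$ there is an embedding $\Phi$ of $X$ into some Euclidean space with $c\,L(\gamma)\le L(\Phi\circ\gamma)\le\sqrt{\Lambda^2+t^2}\,L(\gamma)$ for all curves.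
\end{itemize}
\end{lemma}

\begin{proof}
(a) For every curve $\gamma$ from $x$ to $y$, the distance from $f(x)$ to $f(y)$ is at most $L(f\circ\gamma)\le C\,L(\gamma)$. Take the infimum over $\gamma$.

(b) Let $e:X\to\mathbb E^{k'}$ be a Lipschitz embedding from Theorem~\ref{thm:lip}, scaled to be $t$-Lipschitz, and let $\Phi=(f,e):X\to\mathbb E^{k+k'}$. Then $\Phi$ is injective and $\sqrt{\Lambda^2+t^2}$-Lipschitz, which gives the upper bound, and $L(\Phi\circ\gamma)\ge L(f\circ\gamma)$ because the projection to $\mathbb E^k$ is $1$-Lipschitz.
\end{proof}

So injectivity costs nothing, and the conjecture asks whether there is a Lipschitz map to some $\mathbb E^k$, free to fold as much as it likes, that shortens no curve by more than a fixed factor. With that much freedom, and with the examples above, one would guess that the answer is yes. It is yes below dimension two, and no from dimension two on.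

\subsection{Results}

The negative result uses two properties of Euclidean space, and we state it for all targets that have them.

\begin{definition}\label{def:adm}
A Banach space $Y$ is \emph{admissible} if Lipschitz maps from open subsets of $\mathbb R$ or $\mathbb R^2$ to $Y$ are Fr\'echet differentiable almost everywhere, and if, after an equivalent renorming, there are $p\in[2,\infty)$ and $K\ge1$ with
\begin{equation}\label{eq:convex}
\tfrac12\big(\|a+b\|^p+\|a-b\|^p\big)\ \ge\ \|a\|^p+K^{-p}\|b\|^p\qquad(a,b\in Y).
\end{equation}
\end{definition}

The space $\mathbb E^k$ is admissible with $p=2$ and $K=1$: Rademacher's theorem gives the differentiability, and \eqref{eq:convex} is the parallelogram law.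

\begin{theorem}\label{thm:A}
There is a metric $d$ on $[0,1]^2$, inducing the Euclidean topology, such that $X=([0,1]^2,d)$ is a compact length space with $0<\mathcal H^2(X)<\infty$ (so $\dim_HX=2$), and such that there is no BLD map, injective or not, from $X$ to any admissible Banach space. In particular, for no $k$ is there a BLD map $X\to\mathbb E^k$, and the conjecture is false.
\end{theorem}

\begin{corollary}\label{cor:A}
For every real $m\ge2$ there is a compact length space of Hausdorff dimension exactly $m$ with no BLD map into any admissible Banach space. If $m=n$ is an integer, the space can be chosen homeomorphic to $[0,1]^n$.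
\end{corollary}

For compact $X$ let $\mathrm{Lip}_1(X)$ be the set of $1$-Lipschitz functions $X\to\mathbb R$ with the sup metric. It is complete, since uniform limits of $1$-Lipschitz functions are $1$-Lipschitz. A subset is \emph{residual} if it contains a countable intersection of dense open sets; by Baire's theorem it is then dense.

\begin{theorem}\label{thm:B}
Let $X$ be a compact metric space with $\mathcal H^2(X)=0$. For a residual set of $f\in\mathrm{Lip}_1(X)$ one has $L(f\circ\gamma)=L(\gamma)$ for every curve $\gamma$ in $X$. Consequently, for each $t>0$ there is a topological embedding $\Phi$ of $X$ into some $\mathbb E^k$ with $L(\gamma)\le L(\Phi\circ\gamma)\le(1+t)L(\gamma)$ for all curves $\gamma$.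
\end{theorem}

Thus the conjecture holds when $\mathcal H^2(X)=0$, in particular when $\dim_HX<2$, and by Theorem~\ref{thm:A} this hypothesis cannot be weakened to $\mathcal H^2(X)<\infty$.

\begin{remark}\label{rem:super}
Every superreflexive space, for instance Hilbert space or $L^q$ with $1<q<\infty$, is admissible. Such a space has an equivalent norm whose modulus of convexity satisfies $\delta(\epsilon)\ge c\,\epsilon^p$ for some $c>0$ and $p\in[2,\infty)$ \cite{Pisier}, and such a norm satisfies \eqref{eq:convex} for some $K$ \cite[Prop.~7]{BCL}. Reflexive spaces have the Radon--Nikod\'ym property, which gives differentiability almost everywhere. The disproof of the conjecture does not use this remark.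
\end{remark}

\begin{remark}\label{rem:linfty}
Some hypothesis on the target is needed. If $(x_i)$ is a dense sequence in a compact metric space $X$ and $\phi_i=d(x_i,\cdot)$, then
\begin{equation}\label{eq:kur}
\sup_i|\phi_i(x)-\phi_i(y)|=d(x,y):
\end{equation}
the triangle inequality gives $\le$, and a subsequence $x_i\to x$ gives $\ge$. Hence $x\mapsto(\phi_i(x))_i$ is an isometric embedding into $\ell^\infty$.
\end{remark}

Sections~\ref{sec:model}--\ref{sec:higher} prove Theorem~\ref{thm:A} and Corollary~\ref{cor:A}. Sections~\ref{sec:null} and~\ref{sec:baire} prove Theorem~\ref{thm:B} and can be read independently, except for one remark.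

\subsection{Conventions}\label{sec:conv}

On $\mathbb R^2$ we write $|v|_\infty=\max(|v_1|,|v_2|)$ and $e_2=(0,1)$, and $\operatorname{dist}_\infty$ is the distance for $|\cdot|_\infty$. For $A\subset\mathbb R$ or $A\subset\mathbb R^2$, $|A|$ is Lebesgue outer measure. For a subset $A$ of a metric space, $\mathcal H^s(A)=\lim_{\delta\to0}\inf\sum_i(\operatorname{diam}A_i)^s$, the infimum being over countable covers of $A$ by subsets $A_i\subset A$ of diameter at most $\delta$, and $\dim_HA=\inf\{s:\mathcal H^s(A)=0\}$. We use the following standard facts: $\mathcal H^s$ is countably subadditive; a $\Lambda$-Lipschitz map multiplies $\mathcal H^s$ by at most $\Lambda^s$; $0<\mathcal H^s(A)<\infty$ implies $\dim_HA=s$; and the dimension of a countable union is the supremum of the dimensions. In $(\mathbb R^2,|\cdot|_\infty)$ a set of diameter $\delta$ lies in a square of side $\delta$, so $|A|\le\mathcal H^2(A)$; and a square of side $q$ has $\mathcal H^2\le q^2$, as one sees by subdividing it into congruent subsquares.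

\section{Flat unit spheres and a linear model}\label{sec:model}

Inequality \eqref{eq:convex} says that if $a$ is the midpoint of a segment $[a-b,a+b]$ that is not short, then one of the endpoints has a definitely larger norm than $a$. The unit sphere of $|\cdot|_\infty$ contains segments, so a linear map from $(\mathbb R^2,|\cdot|_\infty)$ to $\mathbb E^k$ must stretch some unit vectors more than others. One such loss is harmless: the identity map is $\sqrt2$-bi-Lipschitz. The idea is to nest norms with flat spheres so that the losses add up.

\subsection{The directions $u_w$ and the norms $N_w$}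

Let $w$ range over finite words in the letters $+$ and $-$, identified with $+1$ and $-1$. Write $|w|$ for the length of $w$, $\emptyset$ for the empty word, and $ws$ for $w$ followed by the letter $s$. Put
\[
\theta_\emptyset=0,\qquad\theta_{ws}=\theta_w+s\,2^{-|w|-1},\qquad u_w=(1,-\theta_w),\qquad h_j=2^{-j-1}e_2 .
\]
Then $|\theta_w|\le\sum_{l<|w|}2^{-l-1}<1$, so $|u_w|_\infty=1$, and
\begin{equation}\label{eq:mid}
u_{w+}=u_w-h_{|w|},\qquad u_{w-}=u_w+h_{|w|}.
\end{equation}
Define a norm on $\mathbb R^2$ by
\[
N_w(v)=\max\big(|v_1|,\ 2^{|w|}|v_2+\theta_wv_1|\big),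
\quad\text{that is,}\quad N_w(\alpha u_w+\beta e_2)=\max\big(|\alpha|,2^{|w|}|\beta|\big).
\]
In $N_w$ the direction $u_w$ is cheap and the vertical direction is expensive. The unit ball is a parallelogram whose right side has midpoint $u_w$ and contains $u_{w+}$ and $u_{w-}$; see Figure~\ref{fig:strips}.

\begin{lemma}\label{lem:norms}
\begin{itemize}
\item[(a)] $N_\emptyset=|\cdot|_\infty$ and $N_w(u_w)=1$.
\item[(b)] If $w'$ extends $w$, then $N_{w'}(v)\ge N_w(v)\ge2^{|w|}|v_2+\theta_wv_1|$.
\item[(c)] $|v|_\infty\le N_w(v)\le2^{|w|+1}|v|_\infty$.
\end{itemize}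
\end{lemma}

\begin{proof}
Part (a) is the definition. For (b) it suffices to take $w'=ws$. With $j=|w|$,
\[
2^j|v_2+\theta_wv_1|\le2^j|v_2+\theta_{ws}v_1|+2^j2^{-j-1}|v_1|\le\tfrac12N_{ws}(v)+\tfrac12N_{ws}(v).
\]
In (c) the lower bound is (b) for the pair $\emptyset,w$, and the upper bound follows from $|\theta_w|<1$.
\end{proof}

The scales are matched. The vector $h_{|w|}$ halves at each step and the price of $e_2$ doubles, so $N_w(h_{|w|})=\frac12$ for every $w$. The price could not grow faster: since $u_{w-}-u_{w+}=2^{-|w|}e_2$, any norm $N$ with $N(u_{w\pm})\le1$ has $N(e_2)\le2^{|w|+1}$. The next lemma is the only place where \eqref{eq:convex} is used.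

\begin{lemma}\label{lem:gain}
Let the norm of $Y$ satisfy \eqref{eq:convex}, let $C\ge1$ and $g=(2KC)^{-p}$. If $A:\mathbb R^2\to Y$ is linear and $\|Ae_2\|\ge2^{|w|}/C$, then $\|Au_{ws}\|^p\ge\|Au_w\|^p+g$ for some $s\in\{+,-\}$.
\end{lemma}

\begin{proof}
Let $a=Au_w$ and $b=Ah_{|w|}$. Then $\|b\|\ge2^{-|w|-1}2^{|w|}/C=1/(2C)$, and $Au_{w\pm}=a\mp b$ by \eqref{eq:mid}. The larger of $\|a+b\|^p$ and $\|a-b\|^p$ is at least their mean, which is at least $\|a\|^p+K^{-p}(2C)^{-p}$.
\end{proof}

\subsection{The model}\label{sec:linmodel}

Imagine a square in which lengths are measured with $N_\emptyset$, except in many long thin strips, parallel to $u_+$ or to $u_-$, where they are measured with $N_+$ or $N_-$. Inside each strip parallel to $u_w$ lie much smaller long thin strips parallel to $u_{w+}$ and $u_{w-}$, with norms $N_{w+}$ and $N_{w-}$, and so on down to depth $J$. Let $f$ be a BLD map with constant $C$, and pretend that its differential takes a single value $A_w$ on the region where the norm is $N_w$. Three constraints arise.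
\begin{itemize}
\item[(M1)] $\|A_we_2\|\ge2^{|w|}/C$, because vertical segments in a strip of type $w$ have length at least $2^{|w|}$ times their Euclidean length.
\item[(M2)] $\|A_{ws}u_{ws}\|\ge\|A_wu_{ws}\|$. Near a point where $Df=A_w$, take a strip parallel to $u_{ws}$ whose length $\lambda$ is comparable to its distance from the point. The images of the endpoints of a segment running along the strip are $\lambda\|A_wu_{ws}\|+o(\lambda)$ apart, so the speed $\|A_{ws}u_{ws}\|$ of $f$ along the segment cannot be smaller.
\item[(M3)] $\|A_wu_w\|\le C$ for $|w|=J$, because $N_w(u_w)=1$.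
\end{itemize}
By (M1), Lemma~\ref{lem:gain} and (M2), every $w$ with $|w|<J$ has a child $ws$ with $\|A_{ws}u_{ws}\|^p\ge\|A_wu_w\|^p+g$. After $J$ steps, (M3) gives $Jg\le C^p$, that is, $J\le(2KC^2)^p$. So $C$ must grow with the depth $J$.

Here are the first two steps for a Euclidean target, with $A_\emptyset$ the identity and $C=1$ in (M1). The vectors $u_\pm=(1,\mp\frac12)$ have $N_\emptyset$-norm $1$ and squared Euclidean norm $\frac54$. In a strip of type $+$ the norm is $N_+(v)=\max(|v_1|,|2v_2+v_1|)$, and the map $A_+$ must satisfy $|A_+u_+|^2\ge\frac54$ and $|A_+e_2|\ge2$. The vectors $u_{++}=(1,-\frac34)$ and $u_{+-}=(1,-\frac14)$ have $N_+$-norm $1$, but the parallelogram law gives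
\[
\tfrac12\big(|A_+u_{++}|^2+|A_+u_{+-}|^2\big)=|A_+u_+|^2+\tfrac1{16}|A_+e_2|^2\ge\tfrac54+\tfrac14 .
\]
Each level adds $\frac14$ to the squared speed in a direction that always costs $1$.

The actual proof must deal with three points. The differential is not constant on a region, so we replace $\|A_wu_w\|^p$ by an essential supremum. Constraint (M2) requires strips of both types, with length comparable to the distance, at small scales around almost every point; yet the strips must fill little area, so that what happens on average in a strip is governed by its own norm and not by those of its descendants. Finally, a construction of finite depth is bi-Lipschitz to a Euclidean square, so one space must contain all depths $J$.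

\section{The metric on the square}\label{sec:space}

\subsection{Families of strips}

A \emph{$w$-strip} is a parallelogram
\[
P_w(z,\lambda,\eta)=\{z+\alpha u_w+\beta e_2:\ 0\le\alpha\le\lambda,\ 0\le\beta\le\eta\},\qquad\lambda,\eta>0 .
\]
The affine map $(\alpha,\beta)\mapsto z+\alpha u_w+\beta e_2$ has Jacobian $1$, so the area is $\lambda\eta$ and integrals over the strip can be computed with $dx=d\alpha\,d\beta$. Axis-parallel squares are $\emptyset$-strips. Length and thickness are independent parameters, and this reconciles the two demands on the strips: the length is tied to the scale, and the thickness is chosen afterwards to make the area small.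

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\filldraw[fill=gray!25] (1,0)--(1,-1)--(-1,0)--(-1,1)--cycle;
\draw[thick] (-1,-1) rectangle (1,1);
\draw[->,thick] (0,0)--(1,0) node[right]{$u_\emptyset$};
\draw[->,thick] (0,0)--(1,-0.5) node[right]{$u_+$};
\draw[->,thick] (0,0)--(1,0.5) node[right]{$u_-$};
\begin{scope}[shift={(2.6,-1)},scale=0.5]
\draw[thick] (0,0) rectangle (4,4);
\filldraw[fill=gray!45] (0.5,2)--(1.5,1.5)--(1.5,1.75)--(0.5,2.25)--cycle;
\filldraw[fill=gray!45] (2.5,2)--(3.5,2.5)--(3.5,2.75)--(2.5,2.25)--cycle;
\node at (1,1.05) {$+$};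
\node at (3,1.55) {$-$};
\end{scope}
\end{tikzpicture}
\caption{Left: the unit ball of $N_\emptyset=|\cdot|_\infty$ (square) contains the unit ball of $N_+$ (shaded). The vectors $u_+$ and $u_-$ lie on a side of the square with midpoint $u_\emptyset$, and $u_+$ is the midpoint of a side of the shaded ball. Right: a grid square of side $r$ with the two thin strips of length $r/4$, parallel to $u_+$ and $u_-$, that Lemma~\ref{lem:strips} places in it when $w=\emptyset$.}\label{fig:strips}
\end{figure}

\begin{lemma}\label{lem:strips}
Let $R$ be a $w$-strip and $\varepsilon\in(0,1)$. There is a countable family $\mathcal F(R)$ of pairwise disjoint strips contained in $\operatorname{int}R$, each a $(w+)$-strip or a $(w-)$-strip, of total area at most $\varepsilon|R|$, with the following property. For almost every $x\in R\setminus\bigcup\mathcal F(R)$ and each $s\in\{+,-\}$ there are, for all large $n$, strips $P_{ws}(z_n,\lambda_n,\eta_n)\in\mathcal F(R)$ contained in $\{y:|y-x|_\infty\le4\lambda_n\}$, with $\lambda_n\to0$.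
\end{lemma}

\begin{proof}
We add finitely many strips at each stage $n=1,2,\dots$. Let $C_{n-1}$ be the union of the strips built before stage $n$, a closed set. The bounded sets
\[
\{x\in\operatorname{int}R\setminus C_{n-1}:\ \operatorname{dist}_\infty(x,\partial R\cup C_{n-1})\le r\}
\]
decrease to the empty set as $r\downarrow0$, because a point outside the closed set $\partial R\cup C_{n-1}$ has positive distance from it. Choose $r_n\in(0,1/n]$ such that the set $G_n$ obtained for $r=r_n$ has area at most $2^{-n}$. In each of the finitely many closed squares $S=[c_1,c_1+r_n]\times[c_2,c_2+r_n]$ of the grid $r_n\mathbb Z^2$ that are contained in $\operatorname{int}R\setminus C_{n-1}$, place the two strips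
\[
P_{w+}\big((c_1+\tfrac{r_n}8,\,c_2+\tfrac{r_n}2),\tfrac{r_n}4,\eta_n\big),\qquad P_{w-}\big((c_1+\tfrac{5r_n}8,\,c_2+\tfrac{r_n}2),\tfrac{r_n}4,\eta_n\big),
\]
with $\eta_n\le r_n/8$ so small that the area added at stage $n$ is at most $\varepsilon2^{-n}|R|$. Their first coordinates range over the disjoint intervals $[c_1+\frac{r_n}8,c_1+\frac{3r_n}8]$ and $[c_1+\frac{5r_n}8,c_1+\frac{7r_n}8]$. Their second coordinates have the form $c_2+\frac{r_n}2-\theta\alpha+\beta$ with $|\theta|<1$, $0\le\alpha\le\frac{r_n}4$, $0\le\beta\le\frac{r_n}8$, so they lie in $(c_2+\frac{r_n}4,c_2+\frac{7r_n}8)$. Hence the two strips are disjoint and lie in $\operatorname{int}S$. They miss the strips in the other squares of the grid, and they miss $C_{n-1}$. The total area is at most $\varepsilon|R|\sum_n2^{-n}=\varepsilon|R|$.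

Since $\sum|G_n|<\infty$, the Borel--Cantelli lemma shows that almost every $x\in R\setminus\bigcup\mathcal F(R)$ lies in $\operatorname{int}R$ and in only finitely many $G_n$. Such an $x$ lies in no $C_{n-1}$, so for large $n$ its distance from $\partial R\cup C_{n-1}$ exceeds $r_n$. Let $S$ be a closed square of the grid $r_n\mathbb Z^2$ that contains $x$. Its points are within $r_n$ of $x$, so $S$ avoids $\partial R\cup C_{n-1}$; being connected and containing $x$, it lies in $\operatorname{int}R\setminus C_{n-1}$. So $S$ contains strips of both types with $\lambda_n=r_n/4$, and they lie within $r_n=4\lambda_n$ of $x$.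
\end{proof}

\subsection{The construction}

For $J\ge1$ let
\[
q_J=2^{-J^2-2},\qquad Q_J=[2^{-J},2^{-J}+q_J]\times[\tfrac14,\tfrac14+q_J],\qquad\varepsilon_J=2^{-J^2}.
\]
Since $q_J<2^{-J}$, the squares $Q_J$ are disjoint; they lie in $(0,1)^2$ and accumulate only at $(0,\frac14)$. The square $Q_J$ will carry the construction of depth $J$, in which lengths are stretched by at most $2^{J+1}$. The sides $q_J$ decay fast enough to absorb this factor, and so do the area fractions $\varepsilon_J$.

Let $\mathcal R_{J,0}=\{Q_J\}$. For $0\le j<J$, apply Lemma~\ref{lem:strips} with $\varepsilon=\varepsilon_J$ to each $R\in\mathcal R_{J,j}$, and let $\mathcal R_{J,j+1}$ be the union of the families $\mathcal F(R)$. The members of $\mathcal R_{J,j}$ are pairwise disjoint $w$-strips with $|w|=j$. Those of $\mathcal R_{J,J}$ are called \emph{terminal}. The \emph{core} of a strip $R$ is $Z(R)=R\setminus\bigcup\mathcal F(R)$ if $R$ is not terminal, and $Z(R)=R$ if it is. In both cases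
\begin{equation}\label{eq:core}
|R\setminus Z(R)|\le\varepsilon_J|R| .
\end{equation}
A point of $Q_J$ lies in the core of the deepest strip that contains it and in no other core, so the countably many Borel sets $Z(R)$ partition $Q_J$. Define $F:[0,1]^2\times\mathbb R^2\to[0,\infty)$ by
\[
F(x,\cdot)=N_w\ \text{ if $x\in Z(R)$ and $R$ is a $w$-strip of the families},\qquad F(x,\cdot)=|\cdot|_\infty\ \text{ if }x\notin\textstyle\bigcup_JQ_J .
\]
The function $F$ is Borel, being a countable sum of products of Borel indicator functions of $x$ and continuous functions of $v$. By Lemma~\ref{lem:norms}, $F(x,v)\ge|v|_\infty$ everywhere and $F(x,v)\le2^{J+1}|v|_\infty$ for $x\in Q_J$. A point of a $w$-strip $R$ of the families lies in the core of $R$ or of a descendant of $R$, whose word extends $w$; so Lemma~\ref{lem:norms}(b) gives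
\begin{equation}\label{eq:Flow}
F(x,v)\ge2^{|w|}|v_2+\theta_wv_1|\qquad\text{for all }x\in R .
\end{equation}
For $x,y\in[0,1]^2$ let
\[
d(x,y)=\inf\int_0^1F(\gamma(t),\gamma'(t))\,dt ,
\]
the infimum being over the curves $\gamma:[0,1]\to[0,1]^2$ from $x$ to $y$ that are Lipschitz for the Euclidean metric. Each $F(x,\cdot)$ is a norm, so the integral is unchanged by affine reparametrization and by reversal; hence $d$ is symmetric, and concatenation gives the triangle inequality. Since $\int|\gamma'|_\infty\ge|x-y|_\infty$, we have $d\ge|\cdot|_\infty$. Testing with segments gives: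
\begin{equation}\label{eq:convexset}
\text{if $D\subset[0,1]^2$ is convex and $F\le\Lambda|\cdot|_\infty$ on $D$, then }d(x,y)\le\Lambda|x-y|_\infty\text{ for }x,y\in D .
\end{equation}
Let $X=([0,1]^2,d)$, and write $L_d$ for length with respect to $d$.

\begin{proposition}\label{prop:space}
The function $d$ is a metric that induces the Euclidean topology, $X$ is a compact length space, and $0<\mathcal H^2(X)<\infty$. Moreover, $X$ is a countable union of closed squares and one segment, on each of which $d$ is bi-Lipschitz equivalent to $|\cdot|_\infty$.
\end{proposition}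

\begin{proof}
\emph{Topology.} The segment $[x,y]$ meets the convex set $Q_J$ in a segment of $|\cdot|_\infty$-length at most $\min(|x-y|_\infty,q_J)$. Integrating $F$ along $[x,y]$ gives
\[
|x-y|_\infty\le d(x,y)\le|x-y|_\infty+\sum_J2^{J+1}\min(|x-y|_\infty,q_J).
\]
As $\sum_J2^{J+1}q_J=\sum_J2^{J-1-J^2}<\infty$, the right side is finite and tends to $0$ with $|x-y|_\infty$, by dominated convergence. So $d$ is a metric with the Euclidean topology, and $X$ is compact.

\emph{Length space.} For a Lipschitz curve $\gamma$ and $s<t$ we have $d(\gamma(s),\gamma(t))\le\int_s^tF(\gamma,\gamma')$. Summing over partitions gives $L_d(\gamma)\le\int_0^1F(\gamma,\gamma')$. So the infimum of the lengths of curves from $x$ to $y$ is at most $d(x,y)$, and it is at least $d(x,y)$ in any metric space.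

\emph{Measure.} The identity $X\to([0,1]^2,|\cdot|_\infty)$ is $1$-Lipschitz, so $\mathcal H^2(X)\ge1$. For the upper bound we decompose $X$. On $Q_J$, \eqref{eq:convexset} gives $d\le2^{J+1}|\cdot|_\infty$, so $\mathcal H^2(Q_J)\le4^{J+1}q_J^2=4^{J-1-J^2}$, which is summable. On the segment $\Sigma=\{0\}\times[0,1]$, \eqref{eq:convexset} gives $d=|\cdot|_\infty$, so $\mathcal H^2(\Sigma)=0$. The set $\Sigma\cup\bigcup_JQ_J$ is closed, so every point of its complement $U$ in $[0,1]^2$ lies in a closed dyadic subsquare of $[0,1]^2$ contained in $U$. Thus $U$ is the union of the maximal such squares, which are countably many and have disjoint interiors. On each of them $d=|\cdot|_\infty$ by \eqref{eq:convexset}, so $\mathcal H^2(U)$ is at most the sum of their areas, which is at most $1$. This decomposition also proves the last assertion.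
\end{proof}

The next lemma shows that $d$ reflects the norms $N_w$ in the two ways that the model needs. Part (b) requires an argument because $d$ is an infimum: a curve may try to climb by using the substrips of $R$, or by leaving $R$. Inequality \eqref{eq:Flow} excludes the first, and the second is too long for nearby points.

\begin{lemma}\label{lem:cheap}
\begin{itemize}
\item[(a)] If $R$ is a terminal $w$-strip, $t>0$ and $x,x+tu_w\in R$, then $d(x,x+tu_w)\le t$.
\item[(b)] If $R\in\mathcal R_{J,j}$ and $\sigma\subset\operatorname{int}R$ is a closed vertical segment of Euclidean length $\lambda$, then $L_d(\sigma)\ge2^j\lambda$.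
\end{itemize}
\end{lemma}

\begin{proof}
(a) The segment from $x$ to $x+tu_w$ lies in the convex set $R=Z(R)$, where $F=N_w$, and $N_w(u_w)=1$.

(b) Let $R$ be a $w$-strip and $\rho=\operatorname{dist}_\infty(\sigma,\partial R)>0$. Take $x,y\in\sigma$ with $|x_2-y_2|\le2^{-j}\rho$ and a Lipschitz curve $\gamma$ from $x$ to $y$. If $\gamma$ stays in $R$, then \eqref{eq:Flow} and $x_1=y_1$ give
\[
\int_0^1F(\gamma,\gamma')\ge2^j\Big|\int_0^1(\gamma_2'+\theta_w\gamma_1')\Big|=2^j|y_2-x_2| .
\]
If $\gamma$ leaves $R$, it meets $\partial R$, so $\int F(\gamma,\gamma')\ge\int|\gamma'|_\infty\ge\rho\ge2^j|y_2-x_2|$. Hence $d(x,y)\ge2^j|y_2-x_2|$. Sum over a partition of $\sigma$ of mesh at most $2^{-j}\rho$.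
\end{proof}

\section{No BLD map to an admissible space}\label{sec:proofA}

We first record how lengths of images of segments relate to the differential.

\begin{lemma}\label{lem:ftc}
Let $U\subset\mathbb R^2$ be open, $Y$ a Banach space, $f:U\to Y$ Lipschitz and differentiable almost everywhere, and $u\ne0$ a vector. Then $x\mapsto\|Df_xu\|$ is measurable and bounded, and:
\begin{itemize}
\item[(a)] for almost every line $\ell$ parallel to $u$ and every segment $\sigma=[y,y+\lambda u]\subset\ell\cap U$,
\[
\|f(y+\lambda u)-f(y)\|\le L(f\circ\sigma)\le\int_0^\lambda\|Df_{y+\alpha u}u\|\,d\alpha ;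
\]
\item[(b)] if $L(f\circ\sigma)\ge c\lambda$ for every segment $\sigma=[y,y+\lambda u]\subset U$, then $\|Df_xu\|\ge c$ for almost every $x\in U$.
\end{itemize}
\end{lemma}

\begin{proof}
On each compact subset of $U$ the functions $n\|f(x+u/n)-f(x)\|$ are continuous for large $n$, bounded uniformly, and converge to $\|Df_xu\|$ almost everywhere.

(a) By Fubini's theorem, for almost every line $\ell$ parallel to $u$ the map $f$ is differentiable at almost every point of $\ell\cap U$. On such a line, $G(\alpha)=f(y+\alpha u)$ is Lipschitz with $G'(\alpha)=Df_{y+\alpha u}u$ almost everywhere. Given $\alpha_0<\alpha_1$, the Hahn--Banach theorem provides $\phi\in Y^*$ of norm at most $1$ with $\phi(G(\alpha_1)-G(\alpha_0))=\|G(\alpha_1)-G(\alpha_0)\|$. The real function $\phi\circ G$ is Lipschitz, hence the integral of its derivative $\phi(G')$, and so $\|G(\alpha_1)-G(\alpha_0)\|\le\int_{\alpha_0}^{\alpha_1}\|G'\|$. Sum over partitions of $[0,\lambda]$.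

(b) On a line as in (a), the mean of $\|Df\,u\|$ over every segment in $\ell\cap U$ is at least $c$. By the Lebesgue differentiation theorem, $\|Df\,u\|\ge c$ almost everywhere on $\ell\cap U$. Apply Fubini's theorem.
\end{proof}

Let $Y$ be admissible. An equivalent norm changes lengths by bounded factors and does not affect differentiability, so we may assume that the norm of $Y$ satisfies \eqref{eq:convex}. Suppose that $f:X\to Y$ is BLD with constant $C\ge1$. By Lemma~\ref{lem:basic}(a), $f$ is $C$-Lipschitz for $d$; this is the only use of the upper BLD inequality. By \eqref{eq:convexset}, $f$ is $C2^{J+1}$-Lipschitz for $|\cdot|_\infty$ on $Q_J$, hence differentiable almost everywhere in $\operatorname{int}Q_J$.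

\begin{lemma}\label{lem:diff}
\begin{itemize}
\item[(a)] $\|Df_xu_w\|\le C2^{J+1}$ for almost every $x\in Q_J$ and all $w$.
\item[(b)] If $R\in\mathcal R_{J,j}$, then $\|Df_xe_2\|\ge2^j/C$ for almost every $x\in R$.
\item[(c)] If $R$ is a terminal $w$-strip, then $\|Df_xu_w\|\le C$ for almost every $x\in R$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) This follows from the Lipschitz bound on $Q_J$ and $|u_w|_\infty=1$.

(b) For a vertical segment $\sigma\subset\operatorname{int}R$ of Euclidean length $\lambda$, the lower BLD inequality and Lemma~\ref{lem:cheap}(b) give $L(f\circ\sigma)\ge2^j\lambda/C$. Apply Lemma~\ref{lem:ftc}(b) in $\operatorname{int}R$; the boundary of $R$ is null. This is the only use of the lower BLD inequality.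

(c) For $x\in\operatorname{int}R$ and small $t>0$, Lemma~\ref{lem:cheap}(a) gives $\|f(x+tu_w)-f(x)\|\le C\,d(x,x+tu_w)\le Ct$.
\end{proof}

Parts (b) and (c) are (M1) and (M3); the crude bound (a) will control the small part of a strip outside its core. Let $g=(2KC)^{-p}$ as in Lemma~\ref{lem:gain}, and fix $J$ so large that
\begin{equation}\label{eq:J}
\varepsilon_J\,(C2^{J+1})^p\le g/4,\qquad Jg/2>C^p .
\end{equation}
The first condition can be met because $\varepsilon_J=2^{-J^2}$ decays faster than every exponential. The depth $J$ depends on $C$, $K$ and $p$, while $X$ does not: it contains all the $Q_J$. For a $w$-strip $R\in\mathcal R_{J,j}$ let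
\[
M(R)=\operatorname*{ess\,sup}_{x\in Z(R)}\|Df_xu_w\|^p .
\]
Here $|Z(R)|>0$ by \eqref{eq:core}, and $M(R)<\infty$ by Lemma~\ref{lem:diff}(a).

\begin{lemma}\label{lem:step}
If $j<J$ and $R\in\mathcal R_{J,j}$, then some $R'\in\mathcal F(R)$ has $M(R')\ge M(R)+g/2$.
\end{lemma}

\begin{proof}
Let $R$ be a $w$-strip, $|w|=j$. The set of $x\in Z(R)$ with $\|Df_xu_w\|^p\ge M(R)-g/8$ has positive measure. So it contains a point $x\in\operatorname{int}R$ at which $f$ is differentiable, the inequality of Lemma~\ref{lem:diff}(b) holds, and the conclusion of Lemma~\ref{lem:strips} holds. Put $A=Df_x$. By Lemma~\ref{lem:gain} there is $s$ such that $u=u_{ws}$ satisfies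
\[
\|Au\|^p\ge\|Au_w\|^p+g\ge M(R)+\tfrac78g .
\]

We now transfer this bound into a substrip, as in (M2). Let $R_n=P_{ws}(z_n,\lambda_n,\eta_n)\in\mathcal F(R)$ be the strips that Lemma~\ref{lem:strips} provides for $x$ and $s$, and let
\[
\omega_n=\lambda_n^{-1}\sup\big\{\|f(y)-f(x)-A(y-x)\|:\ y\in Q_J,\ |y-x|_\infty\le4\lambda_n\big\}.
\]
Differentiability at $x$ and $\lambda_n\to0$ give $\omega_n\to0$. For $0\le\beta\le\eta_n$ the points $y=z_n+\beta e_2$ and $y+\lambda_nu$ lie in $R_n$, so $\|f(y+\lambda_nu)-f(y)\|\ge\lambda_n(\|Au\|-2\omega_n)$. Fix $n$ so large that $\|Au\|-2\omega_n>0$ and $(\|Au\|-2\omega_n)^p\ge M(R)+\frac34g$. For almost every $\beta$, Jensen's inequality and Lemma~\ref{lem:ftc}(a) in $\operatorname{int}Q_J\supset R_n$ give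
\[
\frac1{\lambda_n}\int_0^{\lambda_n}\|Df_{y+\alpha u}u\|^p\,d\alpha\ \ge\ \Big(\frac1{\lambda_n}\int_0^{\lambda_n}\|Df_{y+\alpha u}u\|\,d\alpha\Big)^p\ \ge\ M(R)+\tfrac34g .
\]
Averaging over $\beta\in[0,\eta_n]$, the mean of $\|Df\,u\|^p$ over $R_n$ is at least $M(R)+\frac34g$. On the other hand, split $R_n$ into its core and the rest. By the definition of $M(R_n)$, \eqref{eq:core}, Lemma~\ref{lem:diff}(a) and \eqref{eq:J}, the mean is at most $M(R_n)+\varepsilon_J(C2^{J+1})^p\le M(R_n)+g/4$. Hence $M(R_n)\ge M(R)+g/2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]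
The properties of $X$ are in Proposition~\ref{prop:space}. If a BLD map $f:X\to Y$ existed, then starting from $M(Q_J)\ge0$ and applying Lemma~\ref{lem:step} $J$ times would give a terminal strip $R$ with $M(R)\ge Jg/2>C^p$. This contradicts Lemma~\ref{lem:diff}(c).
\end{proof}

\section{Counterexamples in every dimension $m\ge2$}\label{sec:higher}

If a space contains an isometric copy of $X$, curves in the copy keep their lengths, so a BLD map restricts to a BLD map on $X$. It therefore suffices to place $X$ isometrically in compact length spaces of the required dimension. We use the standard fact that a compact length space is geodesic: any two points $x,y$ are joined by a curve $\gamma:[0,1]\to X$ with $d(\gamma(s),\gamma(t))=|s-t|\,d(x,y)$.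

\begin{proof}[Proof of Corollary~\ref{cor:A}]
\emph{Integer $m=n\ge2$.} Take $X\times[0,1]^{n-2}$ with the maximum of $d$ and of the sup distance on the cube. It is compact, homeomorphic to $[0,1]^n$, and contains $X$ isometrically. If $\gamma_1,\gamma_2$ are geodesics in the two factors, parametrized as above, then the distance between the points of $(\gamma_1,\gamma_2)$ at times $s,t$ is $|s-t|$ times the distance between its endpoints, so the product is geodesic. By the last assertion of Proposition~\ref{prop:space}, the product is a countable union of pieces bi-Lipschitz equivalent to subsets of $\mathbb R^n$, some of which have nonempty interior. So its dimension is $n$.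

\emph{Real $m>2$.} Put $r=2^{-1/m}$, so that $2r^m=1$. Let $T_0$ be the rooted binary tree whose edges at level $l\ge1$ have length $r^l$, with the path metric, and let $T$ be its completion. The added set $\partial T$ consists of one point for each infinite path from the root, joined to the root by a curve of length $\sum_{l\ge1}r^l$ along that path; thus $T$ is a geodesic space. It is compact, since it is complete and lies within $r^{n+1}/(1-r)$ of the compact subtree of the first $n$ levels. Two points of $\partial T$ whose paths share exactly $l$ edges have distance $2\sum_{i>l}r^i=2r^{l+1}/(1-r)$.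

We claim that $0<\mathcal H^m(\partial T)<\infty$. The $2^n$ sets of boundary points with a prescribed initial path of $n$ edges cover $\partial T$ and have diameter at most $2r^{n+1}/(1-r)$. The sum of the $m$-th powers of the diameters is at most $2^nr^{nm}(2r/(1-r))^m=(2r/(1-r))^m$, so $\mathcal H^m(\partial T)<\infty$. For positivity let $\mu$ be the probability measure on $\partial T$ that gives mass $2^{-n}$ to each of these sets, for every $n$. Let $0<\varrho<2/(1-r)$, and let $n\ge0$ be the largest integer with $\varrho<2r^n/(1-r)$. A boundary point within $\varrho$ of $\xi\in\partial T$ shares at least $n$ edges with $\xi$, so the closed ball of radius $\varrho$ about $\xi$ has mass at most $2^{-n}=r^{nm}$. By maximality, $r^n\le(1-r)\varrho/(2r)$, so the mass is at most $c\varrho^m$ with $c=((1-r)/(2r))^m$. Hence $\mu(A)\le c(\operatorname{diam}A)^m$ for every $A\subset\partial T$ of small diameter, and every cover of $\partial T$ by such sets $A_i$ satisfies $1\le c\sum_i(\operatorname{diam}A_i)^m$. This proves the claim. Since $T_0$ is a countable union of segments, $\dim_HT=m$.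

Glue $T$ to $X$ by identifying the root $o$ with a point $x_0\in X$, the distance from $x\in X$ to $\xi\in T$ being $d(x,x_0)+d_T(o,\xi)$. The result is a compact length space of dimension $\max(2,m)=m$ that contains $X$ isometrically.
\end{proof}

\section{Functions on planar null sets}\label{sec:null}

We turn to Theorem~\ref{thm:B}. By \eqref{eq:kur}, a function $f$ shortens no curve as soon as $|\phi_i(\gamma(1))-\phi_i(\gamma(0))|\le L(f\circ\gamma)$ for all curves $\gamma$ and all $i$. To get this for a residual set, we must approximate a given $f_0\in\mathrm{Lip}_1(X)$ by functions $f$ that nearly satisfy the inequality for one $\phi_i$, in a way that is stable under small uniform perturbations. Only the two functions $f_0$ and $\phi_i$ are involved. The map $(f_0,\phi_i):X\to(\mathbb R^2,|\cdot|_\infty)$ is $1$-Lipschitz, so its image is a null set when $\mathcal H^2(X)=0$, and the problem becomes planar. For a continuous $v:[0,1]\to\mathbb R$ we write $\operatorname{Var}(v)=L(v)$ for the total variation.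

\begin{proposition}\label{prop:null}
Let $E\subset\mathbb R^2$ be compact with $|E|=0$, and let $\kappa,\varepsilon\in(0,1)$. There are $\psi:\mathbb R^2\to\mathbb R$ and $\eta>0$ such that
\begin{itemize}
\item[(a)] $|\psi(z)-\psi(z')|\le(1+\varepsilon)|z-z'|_\infty$ for all $z,z'$;
\item[(b)] $|\psi(z)-z_1|\le\varepsilon$ for all $z$;
\item[(c)] for every curve $\Gamma=(x,y):[0,1]\to E$ and every continuous $v:[0,1]\to\mathbb R$ with $|v-\psi\circ\Gamma|\le\eta$,
\[
|y(1)-y(0)|\le\kappa^{-1}\operatorname{Var}(v)+\varepsilon .
\]
\end{itemize}
\end{proposition}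

In words, $\psi$ is uniformly close to the first coordinate, yet along curves in $E$ its variation detects the motion of the second coordinate.

\subsection{A vertical segment}\label{sec:segment}

Let $E=\{0\}\times[0,1]$. The function $z_1$ is constant on $E$ and detects nothing. The natural repair is to add a zigzag $\zeta(y)=\operatorname{dist}(y,a\mathbb Z)$, which has slopes $\pm1$ and amplitude $a/2$. But $z_1+\zeta(z_2)$ has Lipschitz constant $2$ for $|\cdot|_\infty$, as one sees in the directions $(1,\pm1)$, so (a) fails. The remedy is to remove the dependence on $z_1$ near $E$ before adding the zigzag. For $\delta>0$ the function $c(t)=\min(t,\max(-\delta,t-2\delta))$ is $1$-Lipschitz, equals $-\delta$ on $[-\delta,\delta]$, and satisfies $t-2\delta\le c(t)\le t$. Let $\varphi(t)=\max(0,1-2|t|/\delta)$ and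
\[
\psi(z)=c(z_1)+\varphi(z_1)\zeta(z_2).
\]
On $\{|z_1|>\delta/2\}$ we have $\psi=c(z_1)$. On $\{|z_1|<\delta\}$ we have $\psi=-\delta+\varphi(z_1)\zeta(z_2)$, with Lipschitz constant at most $1+\frac2\delta\cdot\frac a2$. These open sets cover the plane, so (a) and (b) hold if $2\delta\le\varepsilon$ and $a\le\varepsilon\delta$. For (c), let $y(0)<y(1)$, and partition $[0,1]$ by the first times at which $y$ reaches the multiples of $a/2$ in $(y(0),y(1))$. At consecutive partition points the values of $y$ lie in one affine piece of $\zeta$, so $|\Delta v|\ge\Delta y-2\eta$. There are at most $2/a+2$ intervals, so $\operatorname{Var}(v)\ge y(1)-y(0)-2\eta(2/a+2)$, and (c) holds for small $\eta$.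

The same device works around a graph $z_1=\tau(z_2)$ with $\tau$ $\kappa$-Lipschitz. For a curve whose first coordinate is monotone with $|\Delta x|\ge\kappa|\Delta y|$, no change is needed: $\operatorname{Var}(x)\ge\kappa|y(1)-y(0)|$. A general null set contains both behaviors, and many graphs. Each collapse shifts the function by up to $2\delta$, so the number of collapses must be bounded; this is where $|E|=0$ enters. We collapse greedily until what remains of $E$ meets the tube around every $\kappa$-Lipschitz graph in a set of small height.

\subsection{Collapsing tubes}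

For a square $S$ and $\rho>0$ let $S^\rho=\{z:\operatorname{dist}_\infty(z,S)\le\rho\}$.

\begin{lemma}\label{lem:collapse}
Let $E,\kappa,\varepsilon$ be as in Proposition~\ref{prop:null}. There are $r>0$, two finite families $\mathcal S_{\mathrm{col}}$ and $\mathcal S_{\mathrm{rem}}$ of closed squares of the grid $r\mathbb Z^2$ that together cover $E$, and $\Psi:\mathbb R^2\to\mathbb R$ such that
\begin{itemize}
\item[(i)] $z_1-\varepsilon/2\le\Psi(z)\le z_1$ and $|\Psi(z)-\Psi(z')|\le\max(|z_1-z_1'|,\kappa|z_2-z_2'|)$;
\item[(ii)] for each $S\in\mathcal S_{\mathrm{col}}$ there is a $\kappa$-Lipschitz $\beta_S:\mathbb R\to\mathbb R$ with $\Psi(z)=\beta_S(z_2)$ on $S^r$;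
\item[(iii)] for every $\kappa$-Lipschitz $\tau:\mathbb R\to\mathbb R$, the set $H(\tau)=\{z_2:\ z\in\bigcup\mathcal S_{\mathrm{rem}},\ |\Psi(z)-\tau(z_2)|\le r\}$ has measure at most $\varepsilon/2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the finite set of closed squares of the grid $r\mathbb Z^2$ that meet $E$, and $n=\#\mathcal S$. The squares lie in the closed $r$-neighborhood of $E$, and these neighborhoods decrease to the null set $E$ as $r\downarrow0$. So $nr^2\to0$, and we fix $r$ with $nr^2\le\varepsilon^2/40$. Let $\delta=5r$. For $\kappa$-Lipschitz $\tau$ put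
\[
c_\tau(t,y)=\min\big(t,\ \max(\tau(y)-\delta,\ t-2\delta)\big).
\]
If $|t-\tau(y)|\le\delta$, then $t-2\delta\le\tau(y)-\delta\le t$, so $c_\tau(t,y)=\tau(y)-\delta$. Always $t-2\delta\le c_\tau(t,y)\le t$. Also
\begin{equation}\label{eq:cmod}
|c_\tau(t,y)-c_\tau(t',y')|\le\max(|t-t'|,\kappa|y-y'|),
\end{equation}
because the functions $t$, $\tau(y)-\delta$ and $t-2\delta$ satisfy this bound, and it passes to minima and maxima.

Let $\psi_0(z)=z_1$ and $\mathcal S_0=\mathcal S$. Since (iii) concerns the final function, the tubes are measured at each step in the current function. Given $\psi_l$ and $\mathcal S_l$, let $H_l(\tau)$ be the compact set $\{z_2:z\in\bigcup\mathcal S_l,\ |\psi_l(z)-\tau(z_2)|\le r\}$. If $|H_l(\tau)|\le\varepsilon/2$ for every $\kappa$-Lipschitz $\tau$, stop. Otherwise choose $\tau_{l+1}$ with $|H_l(\tau_{l+1})|>\varepsilon/2$, put $\psi_{l+1}(z)=c_{\tau_{l+1}}(\psi_l(z),z_2)$, and obtain $\mathcal S_{l+1}$ from $\mathcal S_l$ by removing all squares that contain a point $z$ with $|\psi_l(z)-\tau_{l+1}(z_2)|\le r$. The projections of the removed squares to the second axis are intervals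 of length $r$ that cover $H_l(\tau_{l+1})$, so more than $\varepsilon/(2r)$ squares are removed. Hence the process stops after $m\le2nr/\varepsilon$ steps. Let $\Psi=\psi_m$, $\mathcal S_{\mathrm{rem}}=\mathcal S_m$ and $\mathcal S_{\mathrm{col}}=\mathcal S\setminus\mathcal S_m$. Property (iii) is the stopping rule.

(i) Each step lowers the function by at most $2\delta$, and $2\delta m\le20nr^2/\varepsilon\le\varepsilon/2$. The Lipschitz bound holds for $\psi_0$, and by \eqref{eq:cmod} it passes from $\psi_l$ to $\psi_{l+1}$. In particular every $\psi_l$ is $1$-Lipschitz for $|\cdot|_\infty$.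

(ii) Suppose $S$ is removed in the passage from $\mathcal S_{l-1}$ to $\mathcal S_l$ because of the point $z^0\in S$. For $z\in S^r$ we have $|z-z^0|_\infty\le2r$, so
\[
|\psi_{l-1}(z)-\tau_l(z_2)|\le2r+r+2\kappa r\le\delta ,
\]
and therefore $\psi_l(z)=\tau_l(z_2)-\delta$ on $S^r$. This is why the collapsed tube is wider than the tube that is tested. If $\psi_i(z)=\beta(z_2)$ on $S^r$ with $\beta$ $\kappa$-Lipschitz, then $\psi_{i+1}(z)=c_{\tau_{i+1}}(\beta(z_2),z_2)$ on $S^r$, and $y\mapsto c_{\tau_{i+1}}(\beta(y),y)$ is $\kappa$-Lipschitz on $\mathbb R$ by \eqref{eq:cmod}. Induction on $i\ge l$ gives (ii).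
\end{proof}

\subsection{Adding the zigzag}

Near a collapsed square we want to replace $\beta_S$ by a nearby function with slopes $\pm1$. Neighboring squares have different functions $\beta_S$, so the replacement must come from one formula on the whole plane, and the formula must be local in $z_2$. Locality is where $\kappa<1$ is used.

\begin{lemma}\label{lem:zigzag}
In the setting of Lemma~\ref{lem:collapse} there are $a\in(0,\min(r/4,\varepsilon/2)]$ and $\psi:\mathbb R^2\to\mathbb R$ such that $\psi$ is $(1+\varepsilon)$-Lipschitz for $|\cdot|_\infty$, $0\le\psi-\Psi\le a$, and for each $S\in\mathcal S_{\mathrm{col}}$ one has $\psi(z)=B_S(z_2)$ on $S$, where $B_S$ is piecewise affine on the projection of $S$ to the second axis, with slopes $\pm1$ and finitely many pieces.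
\end{lemma}

\begin{proof}
Choose $a>0$ with $a/(1-\kappa)\le r/4$, $4a/r\le\varepsilon$ and $a\le\varepsilon/2$. For a $\kappa$-Lipschitz $\beta:\mathbb R\to\mathbb R$ put $\beta^\sharp(y)=\inf_{k\in\mathbb Z}(\beta(ka)+|y-ka|)$. Each term is at least $\beta(y)+(1-\kappa)|y-ka|$, and a $k$ with $|y-ka|\le a/2$ gives a term at most $\beta(y)+(1+\kappa)a/2\le\beta(y)+a$. Hence
\begin{equation}\label{eq:sharp}
\beta\le\beta^\sharp\le\beta+a,\qquad\beta^\sharp(y)=\min\{\beta(ka)+|y-ka|:\ |y-ka|\le r/4\},
\end{equation}
since the terms with $|y-ka|>r/4\ge a/(1-\kappa)$ exceed $\beta(y)+a$. As a finite infimum of $1$-Lipschitz functions, $\beta^\sharp$ is $1$-Lipschitz. On a bounded interval it is, by \eqref{eq:sharp}, a minimum of finitely many functions $\beta(ka)+|y-ka|$; between consecutive points of $a\mathbb Z$ it then has the form $\min(y+c,-y+c')$, or is one of these two functions. So it is piecewise affine with slopes $\pm1$ and finitely many pieces.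

Let $\Lambda(z)=\big(\Psi(z_1,\cdot)\big)^\sharp(z_2)$, which is defined because $\Psi$ is $\kappa$-Lipschitz in its second variable, and let $B_S=\beta_S^\sharp$. Then $\Psi\le\Lambda\le\Psi+a$. If $z\in S^{3r/4}$ with $S\in\mathcal S_{\mathrm{col}}$ and $|z_2-ka|\le r/4$, then $(z_1,ka)\in S^r$, so $\Psi(z_1,ka)=\beta_S(ka)$. By \eqref{eq:sharp}, $\Lambda(z)=B_S(z_2)$ on $S^{3r/4}$.

Away from the collapsed squares $\Lambda$ depends on both variables, so we cut it off. Let $W_\rho=\bigcup_{S\in\mathcal S_{\mathrm{col}}}S^\rho$,
\[
\varphi(z)=\max\big(0,\ 1-\tfrac4r\operatorname{dist}_\infty(z,W_{r/4})\big),\qquad\psi=\Psi+\varphi\,(\Lambda-\Psi),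
\]
with $\varphi=0$ if $\mathcal S_{\mathrm{col}}$ is empty. The function $\varphi$ is $\frac4r$-Lipschitz with values in $[0,1]$, equals $1$ on $W_{r/4}$, and vanishes off $W_{r/2}$. So $0\le\psi-\Psi\le a$, and $\psi=\Lambda=B_S(z_2)$ on each collapsed $S$. For $z,z'\notin W_{r/2}$ we have $|\psi(z)-\psi(z')|=|\Psi(z)-\Psi(z')|\le|z-z'|_\infty$. For $z,z'\in S^{3r/4}$ with $S$ collapsed, $\psi=\beta_S+\varphi(B_S-\beta_S)$ at both points, so
\[
\psi(z)-\psi(z')=(1-\varphi(z))\big(\beta_S(z_2)-\beta_S(z_2')\big)+\varphi(z)\big(B_S(z_2)-B_S(z_2')\big)+\big(\varphi(z)-\varphi(z')\big)(B_S-\beta_S)(z_2').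
\]
The first two terms together are at most $|z_2-z_2'|$ in absolute value, and the third is at most $\frac{4a}r|z-z'|_\infty\le\varepsilon|z-z'|_\infty$. The complement of the closed set $W_{r/2}$ and the interiors of the sets $S^{3r/4}$ form an open cover of $\mathbb R^2$. Subdividing a segment $[z,z']$ into pieces that each lie in one member of the cover gives the global Lipschitz bound.
\end{proof}

\subsection{The estimate along curves}

\begin{proof}[Proof of Proposition~\ref{prop:null}]
Take $r,\Psi,a,\psi$ from Lemmas~\ref{lem:collapse} and~\ref{lem:zigzag}. Then (a) holds, and (b) follows from $-\varepsilon/2\le\Psi-z_1\le0$ and $0\le\psi-\Psi\le\varepsilon/2$. Call $(S,I)$ a \emph{class} if $S\in\mathcal S_{\mathrm{col}}$ and $I$ is one of the closed intervals, covering the projection of $S$, on which $B_S$ is affine. Let $\nu<\infty$ be the number of classes, and choose $\eta>0$ with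
\[
2\eta+a\le r,\qquad2\kappa^{-1}\eta\,\nu\le\varepsilon/2 .
\]

Let $\Gamma=(x,y)$ and $v$ be as in (c). We may assume $\operatorname{Var}(v)<\infty$ and, reversing time if necessary, $y(1)\ge y(0)$. The curve can pass between collapsed and remaining squares infinitely often, so we cannot cut it into finitely many arcs as in Section~\ref{sec:segment}. Instead we follow the amount by which the desired inequality fails, and look only at the times at which it sets a new record. Let $V(t)$ be the variation of $v$ on $[0,t]$, which is continuous and nondecreasing because $v$ is continuous with finite variation. Let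
\[
\xi=y-\kappa^{-1}V,\qquad\xi^*=\max_{[0,1]}\xi .
\]
It suffices to show $\xi^*-\xi(0)\le\varepsilon$, for then $y(1)-\kappa^{-1}V(1)\le y(0)+\varepsilon$. Assume $\xi^*>\xi(0)$. For $\mu\in(\xi(0),\xi^*]$ let $t_\mu=\min\{t:\xi(t)=\mu\}$, and write $z_\mu=\Gamma(t_\mu)$ and $y_\mu=y(t_\mu)$. If $\mu<\mu'$, the intermediate value theorem on $[0,t_{\mu'}]$ gives $t_\mu<t_{\mu'}$, and with $\Delta y=y_{\mu'}-y_\mu$, $\Delta V=V(t_{\mu'})-V(t_\mu)$ and $\Delta v=v(t_{\mu'})-v(t_\mu)$ we have
\begin{equation}\label{eq:record}
\Delta y=(\mu'-\mu)+\kappa^{-1}\Delta V,\qquad|\Delta v|\le\Delta V .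
\end{equation}
In particular $0<\mu'-\mu\le\Delta y$ and $|\Delta v|\le\kappa\,\Delta y$: between record times $y$ increases and $v$ is $\kappa$-Lipschitz as a function of $y$. Each $z_\mu\in E$ lies in a collapsed or a remaining square. We show that each possibility accounts for a set of levels $\mu$ of outer measure at most $\varepsilon/2$.

\emph{Collapsed squares.} Say that $\mu$ belongs to the class $(S,I)$ if $z_\mu\in S$ and $y_\mu\in I$. If $\mu<\mu'$ belong to the same class, then $|\psi(z_{\mu'})-\psi(z_\mu)|=|B_S(y_{\mu'})-B_S(y_\mu)|=\Delta y$, so $\Delta V\ge|\Delta v|\ge\Delta y-2\eta$. By \eqref{eq:record} and $\kappa^{-1}>1$,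
\[
\mu'-\mu\le\Delta y-\kappa^{-1}(\Delta y-2\eta)\le2\kappa^{-1}\eta .
\]
So the levels of one class form a set of diameter at most $2\kappa^{-1}\eta$, and the levels of all classes have outer measure at most $2\kappa^{-1}\eta\nu\le\varepsilon/2$.

\emph{Remaining squares.} Let $D$ be the set of $\mu$ with $z_\mu\in\bigcup\mathcal S_{\mathrm{rem}}$, and assume $D\ne\emptyset$. For $\mu<\mu'$ in $D$,
\[
|\Psi(z_{\mu'})-\Psi(z_\mu)|\le|\psi(z_{\mu'})-\psi(z_\mu)|+a\le|\Delta v|+2\eta+a\le\kappa\,\Delta y+r .
\]
Thus the values $\Psi(z_\mu)$ lie near a $\kappa$-Lipschitz graph. Precisely, let $\tau(y)=\inf_{\mu'\in D}\big(\Psi(z_{\mu'})+\kappa|y-y_{\mu'}|\big)$. It is finite because $\Psi$ is bounded on $E$, and it is $\kappa$-Lipschitz. For $\mu\in D$, the term $\mu'=\mu$ gives $\tau(y_\mu)\le\Psi(z_\mu)$, and the last display shows that every term at $y=y_\mu$ is at least $\Psi(z_\mu)-r$. Hence $y_\mu\in H(\tau)$ for all $\mu\in D$. Since $0<\mu'-\mu\le\Delta y$, the assignment $y_\mu\mapsto\mu$ is a well-defined $1$-Lipschitz map from a subset of $H(\tau)$ onto $D$. Such a map does not increase outer measure,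 because the part of its domain in an interval of length $\ell$ has an image of diameter at most $\ell$. By Lemma~\ref{lem:collapse}(iii), $|D|\le\varepsilon/2$.

The interval $(\xi(0),\xi^*]$ is the union of these two sets of levels, so $\xi^*-\xi(0)\le\varepsilon$.
\end{proof}

\section{Generic functions preserve length}\label{sec:baire}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $(x_i)$ be a dense sequence in $X$ and $\phi_i=d(x_i,\cdot)$. For $i,n\ge1$ let $\mathcal G_{i,n}$ be the set of $h\in\mathrm{Lip}_1(X)$ such that
\begin{equation}\label{eq:G}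
|\phi_i(\gamma(1))-\phi_i(\gamma(0))|\le(1+\tfrac1n)L(h\circ\gamma)+\tfrac1n\qquad\text{for all curves }\gamma:[0,1]\to X .
\end{equation}

\emph{The interior of $\mathcal G_{i,n}$ is dense.} Let $f_0\in\mathrm{Lip}_1(X)$. The map $\Pi=(f_0,\phi_i):X\to(\mathbb R^2,|\cdot|_\infty)$ is $1$-Lipschitz, so $E=\Pi(X)$ is compact and $|E|\le\mathcal H^2(E)\le\mathcal H^2(X)=0$. This is the only use of the hypothesis in the first assertion. Let $\kappa^{-1}=1+\frac1{2n}$ and $0<\varepsilon\le\frac1{2n+1}$, so that $\kappa^{-1}(1+\varepsilon)\le\frac{2n+1}{2n}\cdot\frac{2n+2}{2n+1}=1+\frac1n$. Take $\psi,\eta$ from Proposition~\ref{prop:null} and put $f=(1+\varepsilon)^{-1}\psi\circ\Pi$. By (a), $f\in\mathrm{Lip}_1(X)$. By (b),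
\[
|f-f_0|\le\frac{|\psi\circ\Pi-f_0|+\varepsilon|f_0|}{1+\varepsilon}\le\varepsilon(1+\|f_0\|_\infty),
\]
so $f$ is as close to $f_0$ as we wish when $\varepsilon$ is small. Let $h\in\mathrm{Lip}_1(X)$ with $\|h-f\|_\infty<\eta/(1+\varepsilon)$, and let $\gamma$ be a curve. Then $\Gamma=\Pi\circ\gamma$ and $v=(1+\varepsilon)h\circ\gamma$ satisfy $|v-\psi\circ\Gamma|\le\eta$, and (c) gives
\[
|\phi_i(\gamma(1))-\phi_i(\gamma(0))|\le\kappa^{-1}(1+\varepsilon)L(h\circ\gamma)+\varepsilon\le(1+\tfrac1n)L(h\circ\gamma)+\tfrac1n .
\]
So a neighborhood of $f$ lies in $\mathcal G_{i,n}$.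

\emph{Conclusion.} The set $\mathcal G=\bigcap_{i,n}\mathcal G_{i,n}$ is residual. The additive error $\frac1n$ in \eqref{eq:G} would accumulate over a fine partition, so we remove it before subdividing. For $f\in\mathcal G$, letting $n\to\infty$ in \eqref{eq:G} and taking the supremum over $i$ gives, by \eqref{eq:kur}, $d(\gamma(0),\gamma(1))\le L(f\circ\gamma)$ for every curve on $[0,1]$. Given any curve $\gamma:[a,b]\to X$, apply this to affine reparametrizations of its subcurves: $d(\gamma(s),\gamma(t))\le L(f\circ\gamma|_{[s,t]})$ for $s<t$. Length is additive over subintervals, so summing over partitions gives $L(\gamma)\le L(f\circ\gamma)$, also when $L(\gamma)=\infty$. The reverse inequality holds because $f$ is $1$-Lipschitz.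

\emph{The embedding.} By Baire's theorem $\mathcal G$ is not empty; fix $f\in\mathcal G$. Since $\mathcal H^2(X)=0$, we have $\dim_HX\le2$. Lemma~\ref{lem:basic}(b) with $k=1$ and $\Lambda=c=1$ gives an embedding $\Phi$ with $L(\gamma)\le L(\Phi\circ\gamma)\le\sqrt{1+t^2}\,L(\gamma)\le(1+t)L(\gamma)$.
\end{proof}

\begin{remark}
The first assertion of Theorem~\ref{thm:B} already fails for the Euclidean square: no function $f:[0,1]^2\to\mathbb R$ is BLD. Such an $f$, with constant $C$, would be Lipschitz by Lemma~\ref{lem:basic}(a), and Lemma~\ref{lem:ftc}(b) would give $|Df_xu|\ge|u|/C$ for almost every $x$ and every $u\in\mathbb Q^2\setminus\{0\}$, where $|u|$ is the Euclidean norm. By continuity in $u$, the linear map $Df_x:\mathbb R^2\to\mathbb R$ would be injective, which is impossible. For the Euclidean square a second coordinate repairs this; for the space of Theorem~\ref{thm:A}, no finite number of coordinates does.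
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCL}
Ball, Carlen and Lieb, Invent. Math. 115 (1994).

\bibitem{LeDonne}
Enrico Le Donne, \emph{Lipschitz and path isometric embeddings of metric spaces}, arXiv:1005.1623 (2010).

\bibitem{Pisier}
Pisier, Israel J. Math. 20 (1975).

\end{thebibliography}
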